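\title{Cancellation of toric factors for crepant birational classes of log canonical pairs}

\begin{abstract}
Let $(X,D_X)$ and $(Y,D_Y)$ be pairs of the same dimension over a field of characteristic zero, all of whose log discrepancies are nonnegative. We prove that if their products with the toric pair $(\mathbb P^r,\Delta_r)$ are crepant birational, then so are the pairs themselves. In particular, stably crepant birational log Calabi--Yau pairs of the same dimension are crepant birational; for coregularity $0$ this answers in the negative a question posed by Loginov and Zhang. The proof describes all divisorial valuations of log discrepancy zero of a product $(Y,D_Y)\times(\mathbb P^r,\Delta_r)$, together with the pairs that adjunction induces on them. We deduce a classification of stable classes, and we give a four-dimensional example showing that cancellation fails for pairs that are not log canonical.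
\end{abstract}

\section{Introduction}

\subsection{Crepant birational pairs}
Throughout, $\Bbbk$ is a field of characteristic zero, and a variety is an integral separated scheme of finite type over $\Bbbk$, not necessarily geometrically integral. A \emph{pair} $(X,D)$ is a normal projective variety $X$ with a Weil divisor $D$ with integer coefficients, not necessarily effective, such that $K_X+D$ is $\mathbb Q$-Cartier. If $D$ is allowed to have rational coefficients, we speak of a \emph{$\mathbb Q$-pair}.

Canonical divisors on birational varieties are always taken from one rational top form: we fix $\omega\neq0$ in $\Omega^n_{\Bbbk(X)/\Bbbk}$, where $n=\dim X$, and use $K_Z=\operatorname{div}_Z\omega$ on every normal variety $Z$ birational to $X$. Two $\mathbb Q$-pairs $(X,D_X)$ and $(Y,D_Y)$ are \emph{crepant birational}, written $(X,D_X)\approx(Y,D_Y)$, if there are a birational map $\phi\colon X\dashrightarrow Y$ over $\Bbbk$ and birational morphisms $f\colon Z\to X$, $g\colon Z\to Y$ from a smooth projective variety $Z$ with $\phi\circ f=g$ such that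
\[
f^*(K_X+D_X)=g^*(K_Y+D_Y)
\]
as divisors on $Z$; we then call $\phi$ \emph{crepant}. Replacing $\omega$ by $h\omega$ adds $\operatorname{div}_Zh$ to both sides, so the condition does not depend on $\omega$. For example, if $\mathbb F_1\to\mathbb P^2$ is the blow-up of a point with exceptional curve $E$, then $(\mathbb P^2,0)\approx(\mathbb F_1,-E)$. Let $\mathbf{DivBurn}_n(\Bbbk)$ be the free abelian group on the crepant birational classes of $n$-dimensional pairs.

The meaning of the definition is clearest when $D_X=-\operatorname{div}\omega_X$ and $D_Y=-\operatorname{div}\omega_Y$ for rational top forms $\omega_X,\omega_Y$. Taking $\omega=\omega_X$, the condition says that the rational function $\omega_X/\phi^*\omega_Y$ has neither zeros nor poles on $Z$. So $\phi$ is crepant exactly when it preserves the volume forms up to a constant.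

For a birational morphism $f\colon Z\to X$ from a normal projective variety, define $D_Z$ by
\begin{equation}\label{eq:DZ}
\operatorname{div}_Z\omega+D_Z=f^*(\operatorname{div}_X\omega+D).
\end{equation}
The $\mathbb Q$-pair $(X,D)$ is \emph{sub-lc} if all coefficients of $D_Z$ are at most $1$ for every resolution $Z\to X$, and \emph{log canonical} (lc) if moreover $D\ge0$. A pair is \emph{log Calabi--Yau} if it is lc and $K_X+D\sim_{\mathbb Q}0$. The \emph{coregularity} of an $n$-dimensional log Calabi--Yau pair is
\[
\operatorname{coreg}(X,D)=n-1-\dim\mathcal D(X,D),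
\]
where $\mathcal D(X,D)$ is the dual complex of the coefficient-one part $\lfloor D^{\mathrm{dlt}}\rfloor$ of the boundary of a dlt modification $(X^{\mathrm{dlt}},D^{\mathrm{dlt}})$, and $\dim\emptyset=-1$. It measures how far the components of the boundary are from meeting in a point.

\subsection{Stabilization and the question}
Let $\Delta_r=\{x_1x_2\cdots x_{r+1}=0\}\subset\mathbb P^r$ be the toric boundary and $T^r=(\mathbb P^r,\Delta_r)$; thus $T^0$ is the point. The pair $T^r$ is log Calabi--Yau, and its dual complex is the boundary of an $r$-simplex, so $\operatorname{coreg}T^r=0$. For a $\mathbb Q$-pair $(X,D)$ put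
\[
X\times T^r=(X\times\mathbb P^r,\ \pi_1^*D+\pi_2^*\Delta_r),
\]
where $\pi_1,\pi_2$ are the projections; here and below we often write $X$ for the pair $(X,D)$. This defines homomorphisms $j_{n,r}\colon\mathbf{DivBurn}_n(\Bbbk)\to\mathbf{DivBurn}_{n+r}(\Bbbk)$, $(X,D)\mapsto X\times T^r$ (see Lemma~\ref{lem:products}). Two $\mathbb Q$-pairs $X$ and $Y$, possibly of different dimensions, are \emph{stably crepant birational} if $X\times T^{r_1}\approx Y\times T^{r_2}$ for some $r_1,r_2\ge0$. It is known that coregularity is invariant under crepant birational maps and that $X\times T^r$ has coregularity $0$ if $X$ does; we will not use these facts, but they show that coregularity $0$ is a natural setting for stabilization. The following question was posed in \cite{LZ}.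

\begin{quote}
\emph{Do there exist a field $\Bbbk$ of characteristic zero and log Calabi--Yau pairs over $\Bbbk$ of the same dimension and of coregularity $0$ that are stably crepant birational but not crepant birational?}
\end{quote}

One might expect the answer yes. If the boundaries are forgotten, cancellation fails: by \cite{BCSS} there is a nonrational complex threefold $X_0$ with $X_0\times\mathbb P^3$ rational. Moreover, $X\times T^r$ has many crepant self-maps. In the torus coordinates $y_i=x_i/x_{r+1}$ the boundary $\Delta_r$ is the polar divisor of $\frac{dy_1}{y_1}\wedge\dots\wedge\frac{dy_r}{y_r}$, and the wedge product of this form with a top form on $X$ is preserved up to sign by monomial substitutions in the $y_i$ and by $y_i\mapsto\lambda_iy_i$ for arbitrary $\lambda_i\in\Bbbk(X)^*$. Nevertheless, the answer is no, for a reason that involves neither coregularity, nor $K_X+D\sim_{\mathbb Q}0$, nor $D\ge0$.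

\begin{theorem}\label{thm:main}
Let $(X,D_X)$ and $(Y,D_Y)$ be sub-lc $\mathbb Q$-pairs of the same dimension $n$ over a field of characteristic zero, and let $r\ge0$. If $X\times T^r\approx Y\times T^r$, then $(X,D_X)\approx(Y,D_Y)$.
\end{theorem}

If $\dim X=\dim Y$ and $X\times T^{r_1}\approx Y\times T^{r_2}$, then $r_1=r_2$, and log Calabi--Yau pairs are sub-lc. This gives the answer to the question.

\begin{corollary}\label{cor:answer}
Over a field of characteristic zero, two log Calabi--Yau pairs of the same dimension (of coregularity $0$, or of any coregularity) that are stably crepant birational are crepant birational.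
\end{corollary}

Section~\ref{sec:proof} draws two further consequences: $j_{n,r}$ is injective on the span of the sub-lc classes, and stable classes of sub-lc $\mathbb Q$-pairs are classified by the pairs from which no factor $T^1$ splits off. The remaining hypothesis of Theorem~\ref{thm:main} cannot be removed.

\begin{proposition}\label{prop:counter}
Over $\Bbbk=\mathbb C$ there are $4$-dimensional pairs $(X,D_X)$ and $(Y,D_Y)$, with integral boundaries and $K+D\sim0$, not sub-lc, that are stably crepant birational but not crepant birational.
\end{proposition}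

\subsection{The idea}
The pair $X\times T^{r-1}$ can be read off from $X\times T^r$: it is what adjunction induces on the boundary divisor $X\times\{x_1=0\}$. A birational map $X\times\mathbb P^r\dashrightarrow Y\times\mathbb P^r$ may contract this divisor, and in general nothing controls the valuation of $\Bbbk(Y\times\mathbb P^r)$ that it becomes. A crepant map, however, preserves log discrepancies, and this divisor has log discrepancy $0$, the smallest value that a sub-lc pair admits. Valuations attaining the minimum are rigid enough to be listed. We show (Proposition~\ref{prop:key}) that adjunction along such a valuation of $Y\times T^r$ gives either $Y\times T^{r-1}$ or $E\times T^r$, where $E$ is obtained from $Y$ by adjunction and $\dim E=n-1$. In the first case $r$ drops; in the second, $n$ drops while $r$ grows, and a double induction finishes the proof.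

The induction passes to resolutions and to divisors on them, which dictates our conventions: $D_Z$ need not be effective (as for $\mathbb F_1\to\mathbb P^2$), it can have fractional coefficients because $K_X+D$ is only $\mathbb Q$-Cartier, and a prime divisor need not be geometrically integral (a closed point on a curve).

\section{Log discrepancies in terms of forms}\label{sec:prelim}

All our computations are local at a valuation and use explicit differential forms. This section sets up the language.

\subsection{Coordinates and normal crossings}
In characteristic zero a variety is smooth if and only if it is regular. Let $V$ be smooth of dimension $N$, let $\xi\in V$ be a point of codimension $d$ with residue field $\kappa(\xi)$, let $z_1,\dots,z_d$ be a regular system of parameters of $\mathcal O_{V,\xi}$, and let $z_{d+1},\dots,z_N\in\mathcal O_{V,\xi}$ lift a transcendence basis of $\kappa(\xi)/\Bbbk$. Then $dz_1,\dots,dz_N$ is a basis of $\Omega^1_V$ near $\xi$: the sequence $0\to\mathfrak m_\xi/\mathfrak m_\xi^2\to\Omega^1_V\otimes\kappa(\xi)\to\Omega^1_{\kappa(\xi)/\Bbbk}\to0$ is exact because $\kappa(\xi)/\Bbbk$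 is separable, and Nakayama's lemma applies. We call $z_1,\dots,z_N$ \emph{coordinates at $\xi$}.

Prime divisors $B_1,\dots,B_k$ on $V$ have \emph{simple normal crossings} (snc) if at every point $\xi\in V$ the local equations of the $B_i$ through $\xi$ are part of a regular system of parameters. In particular each $B_i$ is smooth.

\subsection{Valuations}
Let $L/\Bbbk$ be a function field of transcendence degree $N$. A \emph{divisorial valuation} of $L$ is a discrete valuation $v$, trivial on $\Bbbk$, with value group $\mathbb Z$ and residue field $\kappa(v)$ of transcendence degree $N-1$; its ring is $(\mathcal O_v,\mathfrak m_v)$. For a birational map $\phi$ we put $\phi_*v=v\circ\phi^*$. The \emph{center} of a valuation $v$ on a variety $V$ with function field $L$ is a point $\xi$ with $\mathcal O_{V,\xi}\subset\mathcal O_v$ and $\mathfrak m_\xi\subset\mathfrak m_v$; we also call its closure the center. It is unique, and it exists if $V$ is projective. We use three elementary facts.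
\begin{enumerate}
\item[(V1)] The valuation $v$ has a center on $\operatorname{Spec}R$ if and only if $R\subset\mathcal O_v$; the center is the prime $\mathfrak m_v\cap R$.
\item[(V2)] If $p\colon W\to S$ is dominant and $v$ has center $\xi$ on $W$, then $v|_{\Bbbk(S)}$ has center $p(\xi)$ on $S$; this is the generic point if and only if $v$ is trivial on $\Bbbk(S)$.
\item[(V3)] If $v$ is divisorial and $\mathcal O_{V,\xi}$ is a discrete valuation ring, then $\mathcal O_{V,\xi}=\mathcal O_v$: an element outside $\mathcal O_{V,\xi}$ has its inverse in $\mathfrak m_\xi\subset\mathfrak m_v$. So if $V$ is normal and the center is a prime divisor $G$, then $v=\operatorname{ord}_G$.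
\end{enumerate}
The name ``divisorial'' is justified by \cite[Lemma 2.45]{KM}:
\begin{enumerate}
\item[(V4)] Let $v$ be divisorial and $V_0$ projective. Let $\xi_i$ be the center of $v$ on $V_i$, and let $V_{i+1}$ be the blow-up of $V_i$ along the closure of $\xi_i$. Then $\mathcal O_{V_m,\xi_m}=\mathcal O_v$ for some $m$.
\end{enumerate}
By resolution of singularities, $v=\operatorname{ord}_F$ for a prime divisor $F$ on a smooth projective model of $L$, which can be chosen to dominate any finitely many given projective models (take for $V_0$ the closure of the graph of the birational maps between them).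

If $\Lambda$ is a $\mathbb Q$-Cartier divisor on $V$ and $v$ has a center on $V$, put $v(\Lambda)=\frac1mv(h)$, where $h$ is a local equation of $m\Lambda$ at the center. In the situation of (V2), for $\Lambda$ on $S$, the number $v(p^*\Lambda)$ is computed by a local equation at the center of $v|_{\Bbbk(S)}$ on $S$. It therefore depends only on $v|_{\Bbbk(S)}$ and $\Lambda$, not on $W$, and we write it as $v(\Lambda)$.

\subsection{Orders and residues of forms}
For divisorial $v$, the ring $\mathcal O_v$ is a local ring of a smooth variety, so $\Omega^1_{\mathcal O_v/\Bbbk}$ is free of rank $N$, and $ds$ is part of a basis for any uniformizer $s$. Elements of $\Omega^i_{\mathcal O_v/\Bbbk}$ are called \emph{regular} forms. For a rational $N$-form $\Omega=h\,\sigma\ne0$, with $\sigma$ a generator of $\Omega^N_{\mathcal O_v/\Bbbk}$, put $\operatorname{ord}_v\Omega=v(h)$.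

If $\operatorname{ord}_v\Omega=-1$, write $\Omega=\frac{ds}s\wedge\varepsilon$ with $\varepsilon$ regular, and let $\operatorname{Res}_v\Omega$ be the image of $\varepsilon$ in $\Omega^{N-1}_{\kappa(v)/\Bbbk}$. It is nonzero because $ds\wedge\varepsilon$ is a generator. It does not depend on $\varepsilon$, which is determined up to $ds\wedge(\text{regular})$. It does not depend on $s$: if $s'=us$ with $u$ a unit and $\Omega=\frac{ds'}{s'}\wedge\varepsilon'$, write $\frac{du}u\wedge\varepsilon'=ds\wedge\varepsilon''$ with $\varepsilon''$ regular; then $\Omega=\frac{ds}s\wedge(\varepsilon'+s\varepsilon'')$.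

Finally, if $q_1,\dots,q_k\in L^*$, $P\in GL_k(\mathbb Z)$ and $q_i'=\prod_jq_j^{P_{ij}}$, then $\frac{dq_i'}{q_i'}=\sum_jP_{ij}\frac{dq_j}{q_j}$, so
\begin{equation}\label{eq:mono}
\frac{dq'_1}{q'_1}\wedge\dots\wedge\frac{dq'_k}{q'_k}=\pm\,\frac{dq_1}{q_1}\wedge\dots\wedge\frac{dq_k}{q_k}.
\end{equation}

\subsection{Log discrepancies}
For a $\mathbb Q$-pair $(X,D)$ and a divisorial valuation $v$ of $\Bbbk(X)$, the \emph{log discrepancy} is
\begin{equation}\label{eq:A}
A_{X,D}(v)=1+\operatorname{ord}_v\omega-v(\operatorname{div}_X\omega+D).
\end{equation}
It does not depend on $\omega$. The same formula is used on a smooth variety that is not projective, for $v$ with a center on it. Comparing coefficients in \eqref{eq:DZ}, we get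
\begin{equation}\label{eq:coeff}
A_{X,D}(\operatorname{ord}_G)=1-\operatorname{coeff}_GD_Z\qquad\text{for a prime divisor }G\subset Z .
\end{equation}
Hence $(X,D)$ is sub-lc if and only if $A_{X,D}(v)\ge0$ for all divisorial $v$. An \emph{lc place} of $(X,D)$ is a divisorial $v$ with $A_{X,D}(v)=0$.

\begin{lemma}\label{lem:val}
A birational map $\phi\colon X\dashrightarrow Y$ is crepant for $(X,D_X)$ and $(Y,D_Y)$ if and only if $A_{X,D_X}(v)=A_{Y,D_Y}(\phi_*v)$ for all divisorial $v$. Consequently $\approx$ is an equivalence relation, the defining equality holds on every common resolution, and crepant maps preserve the property of being sub-lc and match lc places.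
\end{lemma}

\begin{proof}
Identify the function fields by $\phi$, and put $\Lambda_X=\operatorname{div}_X\omega+D_X$, $\Lambda_Y=\operatorname{div}_Y\omega+D_Y$. If $f^*\Lambda_X=g^*\Lambda_Y$ on one common resolution, then $v(\Lambda_X)=v(f^*\Lambda_X)=v(g^*\Lambda_Y)=v(\Lambda_Y)$ for all $v$, and the log discrepancies agree by \eqref{eq:A}. Conversely, if they agree, then on any common resolution $Z$ the divisors $f^*\Lambda_X-\operatorname{div}_Z\omega$ and $g^*\Lambda_Y-\operatorname{div}_Z\omega$ have the same coefficients by \eqref{eq:coeff}.
\end{proof}

A \emph{log resolution} of $(X,D)$ is a resolution $Z\to X$, with $Z$ smooth projective, such that $\operatorname{Supp}D_Z$ is snc; then $(Z,D_Z)\approx(X,D)$. It is \emph{adapted} to a divisorial valuation $v$ if $v=\operatorname{ord}_E$ for a prime divisor $E\subset Z$ and $E\cup\operatorname{Supp}D_Z$ is snc. Adapted log resolutions exist and can be chosen to dominate finitely many given models. Indeed, take a smooth model $Z_0$ on which $v=\operatorname{ord}_{E_0}$, and a resolution $h\colon Z\to Z_0$ for which the union of the exceptional locus and $h^{-1}(E_0\cup\operatorname{Supp}D_{Z_0})$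 is an snc divisor; this union contains $\operatorname{Supp}D_Z$ and the strict transform of $E_0$.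

Our pairs are not Calabi--Yau, so a crepant map cannot be recognized by a volume form alone. They will, however, be Calabi--Yau relative to a base, and this suffices.

\begin{lemma}\label{lem:base}
Let $(W_i,B_i)$, $i=1,2$, be $\mathbb Q$-pairs with dominant morphisms $p_i\colon W_i\to S$ to a normal projective variety. Let $\Lambda$ be a $\mathbb Q$-Cartier divisor on $S$, and let $\Omega_i$ be rational top forms with $\operatorname{div}\Omega_i+B_i=p_i^*\Lambda$. If $\psi\colon W_1\dashrightarrow W_2$ is a birational map over $S$ with $\psi^*\Omega_2=c\,\Omega_1$, $c\in\Bbbk^*$, then $\psi$ is crepant.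
\end{lemma}

\begin{proof}
Identify the function fields by $\psi$. Then $A_{W_i,B_i}(v)=1+\operatorname{ord}_v\Omega_i-v(\Lambda)$, where $\operatorname{ord}_v\Omega_1=\operatorname{ord}_v\Omega_2$ and $v(\Lambda)$ depends only on $v|_{\Bbbk(S)}$. Apply Lemma~\ref{lem:val}.
\end{proof}

\subsection{Centers of lc places}
The next lemma is the source of all rigidity in this paper, and it is the point where the bound $1$ on the coefficients enters. We allow coefficients equal to zero, so that the lemma can detect that a given divisor belongs to the boundary.

\begin{lemma}\label{lem:snc}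
Let $V$ be a smooth variety, $B_1,\dots,B_k$ prime divisors with simple normal crossings, and $B=\sum b_iB_i$ with rational $b_i\le1$. Let $v$ be a divisorial valuation of $\Bbbk(V)$ with center $C$ on $V$. Then $A_{V,B}(v)\ge0$. If $A_{V,B}(v)=0$, then every $B_i$ containing $C$ has $b_i=1$, the number of such $B_i$ equals $\operatorname{codim}C\ge1$, and $C$ is an irreducible component of their intersection.
\end{lemma}

\begin{proof}
Let $\xi$ be the generic point of $C$ and $d=\operatorname{codim}C$; then $d\ge1$ since $v$ is nontrivial. Let $B_1,\dots,B_l$ be the divisors through $\xi$, with local equations $z_1,\dots,z_l$. Extend these to a regular system of parameters $z_1,\dots,z_d$ and then to coordinates $z_1,\dots,z_N$ at $\xi$. Put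
\[
\omega'=\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_d}{z_d}\wedge dz_{d+1}\wedge\dots\wedge dz_N .
\]
For $i\le d$ we have $z_i=u_is^{m_i}$ with $u_i\in\mathcal O_v^*$, $s$ a uniformizer and $m_i=v(z_i)\ge1$, so $\frac{dz_i}{z_i}=m_i\frac{ds}s+\frac{du_i}{u_i}$. In the expansion of $\omega'$ the factor $\frac{ds}s$ survives at most once in each term, so $\operatorname{ord}_v\omega'\ge-1$. Near $\xi$ we have $\operatorname{div}\omega'=-\sum_{i\le d}\{z_i=0\}$, and \eqref{eq:A} gives
\[
A_{V,B}(v)=(1+\operatorname{ord}_v\omega')+\sum_{i\le l}(1-b_i)\,m_i+\sum_{l<i\le d}m_i .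
\]
All terms are nonnegative. If the sum is zero, then $l=d$ and $b_1=\dots=b_d=1$; since $z_1,\dots,z_d$ generate $\mathfrak m_\xi$, the point $\xi$ is a generic point of $B_1\cap\dots\cap B_d$.
\end{proof}

In particular, $(X,D)$ is sub-lc as soon as the coefficients of $D_Z$ are at most $1$ on one log resolution.

\begin{remark}\label{rem:coef2}
The second assertion fails if a coefficient exceeds $1$. On a smooth surface with $B=2B_1$, the exceptional curve of the blow-up of any closed point of $B_1$ has log discrepancy $2-2=0$.
\end{remark}

\subsection{Products with the toric pair}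
Put $H_j=\{x_j=0\}\subset\mathbb P^r$, $y_i=x_i/x_{r+1}$ and $\tau_r=\frac{dy_1}{y_1}\wedge\dots\wedge\frac{dy_r}{y_r}$, with $\tau_0=1$. On the chart $x_{r+1}\neq0$ we have $\operatorname{div}\tau_r=-\Delta_r$. The coordinates $1/y_j$ and $y_i/y_j$ $(i\ne j)$ of the chart $x_j\ne0$ are obtained from the $y_i$ by a matrix in $GL_r(\mathbb Z)$, so by \eqref{eq:mono} the same holds there. Computing on $X^{\mathrm{smooth}}\times\mathbb P^r$, whose complement has codimension at least $2$, we find $\operatorname{div}(\omega\wedge\tau_r)=\pi_1^*\operatorname{div}\omega-\pi_2^*\Delta_r$, that is,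
\begin{equation}\label{eq:prod}
\operatorname{div}(\omega\wedge\tau_r)+\pi_1^*D+\pi_2^*\Delta_r=\pi_1^*(\operatorname{div}\omega+D).
\end{equation}
So $X\times T^r$ is a $\mathbb Q$-pair, and it is in the situation of Lemma~\ref{lem:base} over $S=X$.

\begin{lemma}\label{lem:products}
Let $X,Y$ be $\mathbb Q$-pairs and $r,s\ge0$.
\begin{enumerate}
\item[(a)] If $X\approx Y$, then $X\times T^r\approx Y\times T^r$, by a map of the form $\phi\times\operatorname{id}$.
\item[(b)] $(X\times T^r)\times T^s\approx X\times T^{r+s}$.
\item[(c)] $X$ is sub-lc if and only if $X\times T^r$ is sub-lc.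
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Z$ be a common resolution with $f^*(\operatorname{div}\omega+D_X)=g^*(\operatorname{div}\omega+D_Y)$. Then $Z\times\mathbb P^r$ is a common resolution of the products, and by \eqref{eq:prod} the two log canonical divisors defined by $\omega\wedge\tau_r$ pull back to the pullback of this divisor from $Z$.

(b) Identify the open tori $\mathbb G_m^r\times\mathbb G_m^s=\mathbb G_m^{r+s}$, so that $\tau_r\wedge\tau_s=\tau_{r+s}$. By \eqref{eq:prod}, applied twice on the left and once on the right, Lemma~\ref{lem:base} applies with $S=X$ and $\Lambda=\operatorname{div}\omega+D_X$.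

(c) By (a) we may replace $X$ by a log resolution $(Z,D_Z)$. The boundary $D_Z\times\mathbb P^r+Z\times\Delta_r$ of $Z\times T^r$ has snc support, and its coefficients are those of $D_Z$ and, if $r\geq 1$, the number $1$. By \eqref{eq:coeff} and Lemma~\ref{lem:snc}, each of the two pairs is sub-lc if and only if the coefficients of $D_Z$ are at most $1$.
\end{proof}

\section{The residue class of an lc place}\label{sec:residue}

We attach to each lc place of an $n$-dimensional sub-lc pair a sub-lc pair of dimension $n-1$, and show that its class is invariant under crepant maps, even those that contract the divisor.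

Let $(X,D)$ be a sub-lc $\mathbb Q$-pair of dimension $n\ge1$, let $v$ be an lc place, and let $Z\to X$ be a log resolution adapted to $v=\operatorname{ord}_E$. By \eqref{eq:coeff}, $E$ has coefficient $1$ in $D_Z$ and all coefficients are at most $1$. Write $D_Z=E+\sum b_iB_i$ and put
\[
D_E=(D_Z-E)|_E=\sum b_i\,B_i|_E .
\]
By the snc condition, each $B_i|_E$ is a disjoint union of smooth prime divisors, $B_i|_E$ and $B_j|_E$ have no common component for $i\ne j$, and together these prime divisors are snc on the smooth projective variety $E$. So the coefficients of $D_E$ are at most $1$, and $(E,D_E)$ is a sub-lc $\mathbb Q$-pair by Lemma~\ref{lem:snc}. We call it the \emph{residue pair} of $v$ on $Z$.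

To compare residue pairs we express adjunction by forms. Let $\omega$ be any rational top form with $\operatorname{ord}_E\omega=-1$, and put $\eta=\operatorname{Res}_v\omega$ and $\Lambda=\operatorname{div}_Z\omega+D_Z$. The support of $\Lambda$ does not contain $E$, and
\begin{equation}\label{eq:adj}
\operatorname{div}_E\eta+D_E=\Lambda|_E .
\end{equation}
Indeed, near a point of $E$ choose coordinates $z_1,\dots,z_n$ with $E=\{z_1=0\}$ and write $\omega=q\,\frac{dz_1}{z_1}\wedge dz_2\wedge\dots\wedge dz_n$ with $\operatorname{ord}_Eq=0$. Then $\operatorname{div}_Z\omega+E=\operatorname{div}q$ locally, while $\eta=q|_E\cdot(dz_2\wedge\dots\wedge dz_n)|_E$ and the second factor generates $\Omega^{n-1}_E$. So $\operatorname{div}_E\eta=(\operatorname{div}_Z\omega+E)|_E$; add $D_E$.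

\begin{lemma}\label{lem:residue}
The crepant birational class of $(E,D_E)$ does not depend on $Z$. If $\phi\colon X\dashrightarrow X'$ is crepant, then the classes attached to $v$ and to $\phi_*v$ coincide.
\end{lemma}

We call this class the \emph{residue class} of $v$.

\begin{proof}
Two adapted log resolutions are dominated by a third, so let $h\colon Z''\to Z$ be a morphism between two of them, with $v=\operatorname{ord}_{E''}$ on $Z''$. Then $h$ restricts to a birational morphism $h_E\colon E''\to E$, and $\operatorname{div}_{Z''}\omega+D_{Z''}=h^*\Lambda$ by \eqref{eq:DZ}. The form $\eta$ on $\kappa(v)$ is the same for both models, so \eqref{eq:adj} gives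
\[
\operatorname{div}_{E''}\eta+D_{E''}=(h^*\Lambda)|_{E''}=h_E^*(\Lambda|_E)=h_E^*(\operatorname{div}_E\eta+D_E).
\]
Thus $h_E$ is crepant. For the second claim, take a log resolution $Z$ of $(X,D)$ adapted to $v$ that also dominates $X'$. By Lemma~\ref{lem:val}, $D_Z=D'_Z$, so both constructions give the same residue pair.
\end{proof}

\begin{lemma}\label{lem:standard}
Let $X$ be a sub-lc $\mathbb Q$-pair and $r\ge1$. Then $\operatorname{ord}_{X\times H_1}$ is an lc place of $X\times T^r$ with residue class $X\times T^{r-1}$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:products}(a) and~\ref{lem:residue} we may replace $X$ by a log resolution. Then $X\times\mathbb P^r$ is itself adapted to $\operatorname{ord}_{X\times H_1}$, the coefficient of $X\times H_1$ is $1$, and the residue pair is $\bigl(X\times H_1,\ D\times H_1+X\times\sum_{j\ne1}(H_j\cap H_1)\bigr)\cong X\times T^{r-1}$.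
\end{proof}

\section{The case of curves}\label{sec:curves}

The structure of the proof is visible for $n=r=1$. A sub-lc $\mathbb Q$-pair of dimension $1$ is a smooth projective curve with a divisor whose coefficients are at most $1$, and $\approx$ is isomorphism of pairs. Let $\phi\colon C\times T^1\dashrightarrow C'\times T^1$ be crepant, write $y$ for the coordinate on $\mathbb P^1$, and let $v=\phi_*\operatorname{ord}_{C\times\{0\}}$. This is an lc place of $C'\times T^1$ with residue class $(C,D)$. By Lemma~\ref{lem:snc}, its center on $C'\times\mathbb P^1$ is one of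
\[
C'\times\{0\},\quad C'\times\{\infty\},\quad\{p\}\times\mathbb P^1,\quad(p,0),\quad(p,\infty),
\]
where $p$ has coefficient $1$ in $D'$. In the first two cases the residue pair is $(C',D')$ and we are done. In the third it is $(\mathbb P^1_{\kappa(p)},0+\infty)$. In the last two cases $\phi$ contracts $C\times\{0\}$, and we have to find $v$.

Let the center be $(p,0)$, let $z$ be a uniformizer at $p$, and suppose for illustration that $(v(z),v(y))$ is proportional to $(2,3)$. On an affine neighborhood $C^\circ$ of $p$ we have $\operatorname{div}z=p=D'$ and $dz$ generates $\Omega^1$, so $\Lambda=\operatorname{div}\frac{dz}z+D'$ vanishes on $C^\circ$. For $\Omega=\frac{dz}z\wedge\frac{dy}y$, formulas \eqref{eq:A} and \eqref{eq:prod} give $1+\operatorname{ord}_v\Omega=0$. We look for monomials in $z,y$ in which only one coordinate vanishes along $v$: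
\[
t=y/z,\qquad u=z^3/y^2,\qquad\text{so that}\qquad z=t^2u,\quad y=t^3u,\quad v(t)>0,\quad v(u)=0,
\]
\[
\Omega=\Bigl(2\frac{dt}t+\frac{du}u\Bigr)\wedge\Bigl(3\frac{dt}t+\frac{du}u\Bigr)=-\frac{dt}t\wedge\frac{du}u .
\]
The surface $V=\{z=t^2u\}\subset C^\circ\times\mathbb A^1_t\times\mathbb G_{m,u}$ is smooth, with $dt,du$ a basis of $\Omega^1_V$, and its open part $t\ne0$ is the open part $z\ne0$, $y\ne0,\infty$ of $C^\circ\times\mathbb P^1$. The valuation $v$ is centered in the curve $G=\{t=0\}=\{p\}\times\mathbb G_m$, and $\operatorname{div}_V\Omega=-G$, so $A_{V,G}(v)=1+\operatorname{ord}_v\Omega=0$. The boundary of $(V,G)$ has one component, so Lemma~\ref{lem:snc} forces the center to be $G$. Thus $\kappa(v)=\kappa(p)(u)$ and $\operatorname{Res}_v\Omega=-\frac{du}u$. The residue curve is $F=\mathbb P^1_{\kappa(p)}$. It maps to $p$, where $\Lambda$ vanishes, so \eqref{eq:adj} gives $D_F=-\operatorname{div}\frac{du}u=0+\infty$.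

Other weights, and the center $(p,\infty)$, only change the monomials (Proposition~\ref{prop:key}). So either $(C,D)\cong(C',D')$ or $(C,D)\cong(\mathbb P^1_{\kappa(p)},0+\infty)$. The second alternative does occur: take $C=C'=T^1$ and let $\phi$ exchange the factors. It tells us little about $C'$, so we run the argument for $\phi^{-1}$: either the pairs are isomorphic, or $(C',D')\cong(\mathbb P^1_{\kappa(p')},0+\infty)$ for a point $p'\in C$. In the remaining case, $\kappa(p)$ and $\kappa(p')$ are the algebraic closures of $\Bbbk$ in the isomorphic fields $\Bbbk(C\times\mathbb P^1)$ and $\Bbbk(C'\times\mathbb P^1)$, hence isomorphic, and again $(C,D)\cong(C',D')$. This last step is cancellation of $T^2$ for the zero-dimensional pairs $\operatorname{Spec}\kappa(p)$ and $\operatorname{Spec}\kappa(p')$; in general it becomes the induction on $n$.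

\section{The lc places of \texorpdfstring{$Y\times T^r$}{a product}}\label{sec:key}

We first show that a divisorial valuation of the product restricts either trivially or divisorially to the first factor.

\begin{lemma}\label{lem:restrict}
Let $K/\Bbbk$ be a function field of transcendence degree $n$, and let $v$ be a divisorial valuation of $K(y_1,\dots,y_r)$ that is nontrivial on $K$. Then $v|_K=a\,v_0$ with $a\ge1$ an integer and $v_0$ a divisorial valuation of $K$.
\end{lemma}

\begin{proof}
The value group of $v|_K$ is $a\mathbb Z$ with $a\ge1$. Let $\kappa_0\subset\kappa(v)$ be its residue field; we need $\operatorname{trdeg}_\Bbbk\kappa_0=n-1$. If elements of $\mathcal O_v$ satisfy a nontrivial polynomial relation over $K$, dividing by a coefficient of minimal value gives a nontrivial relation over $\kappa_0$ between their residues. Hence $\operatorname{trdeg}_{\kappa_0}\kappa(v)\le r$, and $\operatorname{trdeg}_\Bbbk\kappa_0\ge(n+r-1)-r=n-1$. Conversely, let $c_1,\dots,c_m\in K$ have algebraically independent residues in $\kappa_0$, and let $z\in K^*$ with $v(z)>0$. For nonzero polynomials $p_j$ over $\Bbbk$ we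 have $v(p_j(c))=0$, so the terms of a nontrivial sum $\sum_jp_j(c)z^j$ have distinct values and the sum is nonzero. Thus $m+1\le n$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $(Y,D)$ be a sub-lc $\mathbb Q$-pair of dimension $n$, let $r\ge1$, and let $v$ be an lc place of $Y\times T^r$.
\begin{enumerate}
\item[(1)] If $v$ is trivial on $\Bbbk(Y)$, then the residue class of $v$ is that of $Y\times T^{r-1}$.
\item[(2)] If $v$ is nontrivial on $\Bbbk(Y)$, then $n\ge1$, the restriction $v|_{\Bbbk(Y)}$ is a positive multiple of an lc place $\operatorname{ord}_E$ of $(Y,D)$, and the residue class of $v$ is that of $(E,D_E)\times T^r$, where $(E,D_E)$ is the residue pair of $\operatorname{ord}_E$, of dimension $n-1$.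
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:products}(a) and~\ref{lem:residue} we may replace $(Y,D)$ by any log resolution; the map $\phi\times\operatorname{id}$ respects the subfield $K=\Bbbk(Y)$. So $Y$ is smooth and $D$ has snc support with coefficients at most $1$, because $Y$ is sub-lc. The same holds for the boundary $B=D\times\mathbb P^r+Y\times\Delta_r$ on $W=Y\times\mathbb P^r$. Put $w_i=v(y_i)$ and $w=(w_1,\dots,w_r)$. Recall that for every $c\in\mathbb Z^k$ the Euclidean algorithm gives $P\in GL_k(\mathbb Z)$ with $Pc^T=(\gcd(c),0,\dots,0)^T$.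

\medskip\noindent\emph{Case (1).} The center of $v$ on $W$ may have large codimension; a monomial self-map of $W$ makes it a divisor. For $P\in GL_r(\mathbb Z)$ let $\mu\colon W\dashrightarrow W$ be the birational map over $Y$ with $\mu^*y_i=\prod_jy_j^{P_{ij}}$. By \eqref{eq:mono}, $\mu^*(\omega\wedge\tau_r)=\pm\,\omega\wedge\tau_r$, so $\mu$ is crepant by \eqref{eq:prod} and Lemma~\ref{lem:base}. The lc place $\mu_*v$ is trivial on $K$, has the same residue class as $v$, and takes the values $Pw^T$ on the $y_i$. So we may assume $w=(\gamma,0,\dots,0)$ with $\gamma\ge0$.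

By (V2) the center $C$ of $v$ on $W$ dominates $Y$, so it lies in no component of $D\times\mathbb P^r$. Since $K[y_1,\dots,y_r]\subset\mathcal O_v$, by (V1) the generic point of $C$ lies in $Y\times\{x_{r+1}\ne0\}$, and $C\subset Y\times H_i$ for $i\le r$ if and only if $w_i>0$. So $Y\times H_1$ is the only component of $B$ that can contain $C$. By Lemma~\ref{lem:snc}, $\operatorname{codim}C=1$ and $C=Y\times H_1$. By (V3), $v=\operatorname{ord}_{Y\times H_1}$, and Lemma~\ref{lem:standard} gives the residue class.

\medskip\noindent\emph{Case (2), step 1: the divisor $E$.} If $n=0$, then $K$ is algebraic over $\Bbbk$ and $v$ is trivial on it; so $n\ge1$. By Lemma~\ref{lem:restrict}, $v|_K=a\operatorname{ord}_E$ with $a\ge1$, and we choose the log resolution $Y$ adapted to $\operatorname{ord}_E$. By (V2) the center of $v$ on $W$ maps onto $E$, so it lies in $E\times\mathbb P^r$. The divisor $E\times\mathbb P^r$ and the components of $B$ have simple normal crossings, so Lemma~\ref{lem:snc} shows that $E\times\mathbb P^r$ has coefficient $1$ in $B$. Thus $E$ has coefficient $1$ in $D$, the valuation $\operatorname{ord}_E$ is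 an lc place of $(Y,D)$, and its residue pair is $(E,D_E)$ with $D_E=(D-E)|_E$.

\medskip\noindent\emph{Step 2: adapted monomials.} Let $z,z_2,\dots,z_n$ be coordinates at the generic point of $E$, with $z$ a uniformizer. Choose an affine open neighborhood $Y^\circ=\operatorname{Spec}R$ of that point that meets no other component of $D$, on which $z$ generates the ideal of $E^\circ=E\cap Y^\circ$ and $dz,dz_2,\dots,dz_n$ is a basis of $\Omega^1$. Put
\[
\varepsilon=dz_2\wedge\dots\wedge dz_n,\quad\omega=\frac{dz}z\wedge\varepsilon,\quad\eta=\operatorname{Res}_E\omega=\varepsilon|_E,\quad\Omega=\omega\wedge\tau_r,\quad\Lambda=\operatorname{div}_Y\omega+D .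
\]
Then $\Lambda|_{Y^\circ}=-E^\circ+E^\circ=0$, so $v(\Lambda)=0$, and \eqref{eq:A} and \eqref{eq:prod} give
\begin{equation}\label{eq:pole}
0=A_{Y\times T^r}(v)=1+\operatorname{ord}_v\Omega .
\end{equation}
As in case (1) we want monomials of which only one vanishes along $v$, but now $z$ must take part, since $v(z)=a>0$. Let $\gamma=\gcd(a,w_1,\dots,w_r)\ge1$, choose $P\in GL_{r+1}(\mathbb Z)$ with $P(a,w)^T=(\gamma,0,\dots,0)^T$, and let $t,u_1,\dots,u_r$ be the monomials in $z,y_1,\dots,y_r$ whose exponent vectors are the rows of $P$. Then $v(t)=\gamma>0$ and $v(u_i)=0$, and \eqref{eq:mono} gives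
\begin{equation}\label{eq:Omega}
\Omega=\pm\,\frac{dt}t\wedge\varepsilon\wedge\frac{du_1}{u_1}\wedge\dots\wedge\frac{du_r}{u_r}.
\end{equation}
Conversely, $z,y_1,\dots,y_r$ are the monomials in $t,u_1,\dots,u_r$ given by the rows of $P^{-1}$. The first column of $P^{-1}$ is $(a,w)^T/\gamma$, so $z=t^eu^\beta$ with $e=a/\gamma\ge1$ and $\beta\in\mathbb Z^r$.

\medskip\noindent\emph{Step 3: a model on which $v$ is a divisor.} Since $z$ is a function on $Y$, this substitution is not a self-map of $W$ over $Y$. Instead we adjoin $t,u$ to $R$ subject to the one relation that ties them to $R$: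
\[
V=\operatorname{Spec}R[t,u_1^{\pm1},\dots,u_r^{\pm1}]/(z-t^eu^\beta),
\]
where for the moment $t,u_i$ are indeterminates.

\emph{$V$ is a smooth model of $K(y_1,\dots,y_r)$.} The ambient variety $Y^\circ\times\mathbb A^1\times\mathbb G_m^r$ is smooth with cotangent basis $dz,dz_2,\dots,dz_n,dt,du_1,\dots,du_r$, and $dz$ occurs in $d(z-t^eu^\beta)$ with coefficient $1$. By the Jacobian criterion, $V$ is smooth of pure dimension $n+r$, and $dz_2,\dots,dz_n,dt,du_1,\dots,du_r$ is a basis of $\Omega^1_V$. The rows of $P^{-1}$ form a basis of $\mathbb Z^{r+1}$, so $\Bbbk[t^{\pm1},u^{\pm1}]=\Bbbk[\zeta^{\pm1},y^{\pm1}]$, where $\zeta=t^eu^\beta$ and the $y_i$ are the monomials given by these rows. Hence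
\[
V\setminus\{t=0\}=\operatorname{Spec}R[\zeta^{\pm1},y^{\pm1}]/(z-\zeta)=\operatorname{Spec}R[z^{-1}][y_1^{\pm1},\dots,y_r^{\pm1}]
\]
is a nonempty open subset of $W$, and under this identification $t,u_i$ are the monomials of step 2. Since $e\ge1$, the subscheme $G=\{t=0\}$ is $\operatorname{Spec}(R/z)[u^{\pm1}]=E^\circ\times\mathbb G_m^r$, which is integral and smooth of dimension $n+r-1$. It contains no component of $V$, so $V$ is irreducible, hence integral, and $G$ is a smooth prime divisor with equation $t$.

\emph{$v=\operatorname{ord}_G$.} By \eqref{eq:Omega}, $t\,\Omega$ generates $\Omega_V^{n+r}$, so $\operatorname{div}_V\Omega+G=0$. We have $R\subset\mathcal O_v$, $v(t)>0$ and $v(u_i)=0$, so by (V1) $v$ has a center on $V$, contained in $G$. By \eqref{eq:pole}, $A_{V,G}(v)=1+\operatorname{ord}_v\Omega=0$. Lemma~\ref{lem:snc} for $(V,G)$ shows that the center has codimension $1$, so it is $G$, and (V3) applies.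

Consequently $\kappa(v)=\Bbbk(E)(u_1,\dots,u_r)$ is purely transcendental of degree $r$ over $\Bbbk(E)$, and since $t$ is a uniformizer, \eqref{eq:Omega} gives
\begin{equation}\label{eq:theta}
\theta:=\operatorname{Res}_v\Omega=\pm\,\eta\wedge\frac{du_1}{u_1}\wedge\dots\wedge\frac{du_r}{u_r}.
\end{equation}

\medskip\noindent\emph{Step 4: the boundary of the residue pair.} The model $V$ sees only the generic point of $E$, whereas the residue pair is global. The link is that its log canonical divisor is pulled back from $E$. Let $\rho\colon Z\to W$ be a log resolution of $(W,B)$ adapted to $v=\operatorname{ord}_F$, let $B_Z$ be given by \eqref{eq:DZ}, let $(F,B_F)$ be the residue pair, and let $p=\pi_1\circ\rho\colon Z\to Y$. By (V2), $p$ restricts to a surjective morphism $h\colon F\to E$. By \eqref{eq:prod}, $\operatorname{div}_Z\Omega+B_Z=p^*\Lambda$, and $E\not\subset\operatorname{Supp}\Lambda$. Formula \eqref{eq:adj}, for $\Omega$ on $Z$ and for $\omega$ on $Y$, gives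
\[
\operatorname{div}_F\theta+B_F=(p^*\Lambda)|_F=h^*(\Lambda|_E)=h^*(\operatorname{div}_E\eta+D_E).
\]
On $E\times T^r$, by \eqref{eq:prod}, the log canonical divisor defined by $\eta\wedge\tau_r$ is $\pi_1^*(\operatorname{div}_E\eta+D_E)$. The functions $u_1,\dots,u_r$ define a birational map $\chi\colon F\dashrightarrow E\times\mathbb P^r$ over $E$, and $\chi^*(\eta\wedge\tau_r)=\pm\theta$ by \eqref{eq:theta}. Lemma~\ref{lem:base} with $S=E$ gives $(F,B_F)\approx(E,D_E)\times T^r$.
\end{proof}

\section{Cancellation and stable classes}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]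
Let $\mathcal P(n,r)$ be the statement of the theorem for the given $r$ and all sub-lc $\mathbb Q$-pairs of dimension $n$. We use induction on $n$, and for fixed $n$ on $r$. The statement $\mathcal P(n,0)$ is trivial. Let $r\ge1$, and assume $\mathcal P(n,r-1)$ and, if $n\ge1$, $\mathcal P(n-1,r')$ for all $r'$.

Let $\phi\colon X\times T^r\dashrightarrow Y\times T^r$ be crepant. By Lemmas~\ref{lem:standard} and~\ref{lem:residue}, $\phi_*\operatorname{ord}_{X\times H_1}$ is an lc place of $Y\times T^r$ with residue class $X\times T^{r-1}$. Apply Proposition~\ref{prop:key}. In case (1), $X\times T^{r-1}\approx Y\times T^{r-1}$, so $X\approx Y$ by $\mathcal P(n,r-1)$. In case (2), $n\ge1$ and there is a sub-lc $\mathbb Q$-pair $E$ of dimension $n-1$ with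
\[
X\times T^{r-1}\approx E\times T^r\approx(E\times T^1)\times T^{r-1}
\]
by Lemma~\ref{lem:products}(b). The pair $E\times T^1$ is sub-lc of dimension $n$ by Lemma~\ref{lem:products}(c), so $X\approx E\times T^1$ by $\mathcal P(n,r-1)$.

The same argument for $\phi^{-1}$ gives either $X\approx Y$, or $Y\approx E'\times T^1$ for a sub-lc $\mathbb Q$-pair $E'$ of dimension $n-1$. It remains to treat the case $X\approx E\times T^1$ and $Y\approx E'\times T^1$. By Lemma~\ref{lem:products}(a),(b),
\[
E\times T^{r+1}\approx X\times T^r\approx Y\times T^r\approx E'\times T^{r+1}.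
\]
By $\mathcal P(n-1,r+1)$ we get $E\approx E'$, and therefore $X\approx E\times T^1\approx E'\times T^1\approx Y$.
\end{proof}

If $Y$ has no lc place, case (2) never occurs and the proof consists of restricting $r$ times to a toric boundary divisor. The detour through $E$ and $E'$ is needed only for pairs with lc places.

\begin{corollary}\label{cor:inj}
The map $j_{n,r}$ is injective on the subgroup of $\mathbf{DivBurn}_n(\Bbbk)$ generated by the classes of sub-lc pairs. More generally, let $X$ and $Y$ be stably crepant birational $\mathbb Q$-pairs of dimensions $n\le m$, at least one of which is sub-lc. Then $Y\approx X\times T^{m-n}$.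
\end{corollary}

\begin{proof}
Let $X\times T^{r_1}\approx Y\times T^{r_2}$, so that $r_1=r_2+m-n$. By Lemmas~\ref{lem:products}(c) and~\ref{lem:val}, the pairs $X$, $Y$ and $X\times T^{m-n}$ are all sub-lc. By Lemma~\ref{lem:products}(b), $(X\times T^{m-n})\times T^{r_2}\approx Y\times T^{r_2}$, and Theorem~\ref{thm:main} gives the second claim. For the first, $j_{n,r}$ sends the classes of sub-lc pairs, which form a basis of the subgroup, to pairwise distinct basis elements of $\mathbf{DivBurn}_{n+r}(\Bbbk)$.
\end{proof}

\begin{remark}
Taking $X=\operatorname{Spec}\Bbbk$, we see that an $m$-dimensional $\mathbb Q$-pair $Y$ with $Y\times T^r\approx T^{m+r}$ is crepant birational to $T^m$; in particular the variety $Y$ is rational. So for the threefold $X_0$ of \cite{BCSS}, no choice of a boundary $D$ makes $(X_0,D)\times T^3$ crepant birational to $T^6$, although $X_0\times\mathbb P^3$ is birational to $\mathbb P^6$.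
\end{remark}

Call a sub-lc $\mathbb Q$-pair a \emph{core} if it is not crepant birational to $X_1\times T^1$ for any $\mathbb Q$-pair $X_1$.

\begin{corollary}\label{cor:cores}
Every sub-lc $\mathbb Q$-pair $X$ is crepant birational to $X_0\times T^s$ with $X_0$ a core, and both $s$ and the class of $X_0$ are unique. Two sub-lc $\mathbb Q$-pairs are stably crepant birational if and only if their cores are crepant birational.
\end{corollary}

\begin{proof}
We use Lemma~\ref{lem:products} throughout. Let $s\le\dim X$ be maximal such that $X\approx X_0\times T^s$ for some $\mathbb Q$-pair $X_0$. Then $X_0$ is sub-lc, and $X_0\approx X_1\times T^1$ would give $X\approx X_1\times T^{s+1}$; so $X_0$ is a core.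

Let $X\approx X_0\times T^s$ and $X'\approx X_0'\times T^{s'}$ with cores $X_0,X_0'$. If $X_0\approx X_0'$, then $X\times T^{s'}\approx X_0\times T^{s+s'}\approx X'\times T^s$. Conversely, if $X\times T^a\approx X'\times T^b$, then $X_0\times T^{s+a}\approx X_0'\times T^{s'+b}$. We may assume $\delta=\dim X_0-\dim X_0'\ge0$, and Corollary~\ref{cor:inj} gives $X_0\approx X_0'\times T^\delta$. If $\delta\ge1$, then $X_0\approx(X_0'\times T^{\delta-1})\times T^1$ is not a core. So $\delta=0$ and $X_0\approx X_0'$. For $X=X'$ this gives uniqueness of the class of $X_0$, and then $s=s'$ by dimension.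
\end{proof}

\section{Failure of cancellation without log canonicity}\label{sec:counter}

We turn the failure of birational cancellation into a crepant one. A birational map $X_0\times\mathbb P^3\dashrightarrow\mathbb P^6$ matches two given volume forms only up to a rational function $\lambda$. An extra factor $\mathbb P^1$ with the form $dx$ absorbs $\lambda$ through the substitution $x'=\lambda x$. The form $\frac{dx}x$ could not do this, because it is insensitive to such substitutions; the price for using $dx$ is a double pole at infinity, a coefficient outside the range of Lemma~\ref{lem:snc} (see Remark~\ref{rem:coef2}).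

\begin{proof}[Proof of Proposition~\ref{prop:counter}]
By \cite{BCSS} there is a smooth projective complex threefold $X_0$ that is not rational and such that $X_0\times\mathbb P^3$ is rational. Let $\omega_0\ne0$ be a rational $3$-form on $X_0$. Let $X=X_0\times\mathbb P^1$, with affine coordinate $x$ on $\mathbb P^1$, and let $Y=\mathbb P^4$, with affine coordinates $u_1,\dots,u_4$ and hyperplane at infinity $H$. Put $S=X_0\times\{\infty\}$ and
\[
D_X=-\operatorname{div}(\omega_0\wedge dx)=-\pi_1^*\operatorname{div}\omega_0+2S,\qquad D_Y=-\operatorname{div}(du_1\wedge\dots\wedge du_4)=5H .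
\]
These are pairs with integral boundary and $K+D\sim0$. They are not sub-lc, since $A_{X,D_X}(\operatorname{ord}_S)=-1$ and $A_{Y,D_Y}(\operatorname{ord}_H)=-4$.

\medskip\noindent\emph{The pairs are stably crepant birational.} By \eqref{eq:prod}, the boundaries of $X\times T^3$ and $Y\times T^3$ are $-\operatorname{div}\Omega_X$ and $-\operatorname{div}\Omega_Y$, where $\Omega_X=\omega_0\wedge dx\wedge\tau_3$ and $\Omega_Y=du_1\wedge\dots\wedge du_4\wedge\tau_3$. By Lemma~\ref{lem:base} with $S$ replaced by $\operatorname{Spec}\mathbb C$ and $\Lambda=0$, it suffices to find an isomorphism of function fields matching $\Omega_X$ with $\pm\Omega_Y$. Write $\mathbb C(X_0)(y_1,y_2,y_3)=\mathbb C(s_1,\dots,s_6)$ and $\omega_0\wedge\tau_3=\lambda\,ds_1\wedge\dots\wedge ds_6$ with $\lambda\in\mathbb C(s_1,\dots,s_6)^*$. Put $x'=\lambda x$. Since $ds_1\wedge\dots\wedge ds_6\wedge d\lambda=0$,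
\[
\Omega_X=\pm\,ds_1\wedge\dots\wedge ds_6\wedge dx',\qquad\mathbb C(X\times\mathbb P^3)=\mathbb C(s_1,\dots,s_6,x').
\]
Put $u_4'=u_4/(y_1y_2y_3)$. Since $du_4'\wedge dy_1\wedge dy_2\wedge dy_3=du_4\wedge\tau_3$,
\[
\Omega_Y=du_1\wedge du_2\wedge du_3\wedge du_4'\wedge dy_1\wedge dy_2\wedge dy_3,
\]
and $\mathbb C(Y\times\mathbb P^3)=\mathbb C(u_1,u_2,u_3,u_4',y_1,y_2,y_3)$. Up to sign, both are the standard $7$-form on a rational function field in seven variables. Hence $j_{4,3}(X,D_X)=j_{4,3}(Y,D_Y)$.

\medskip\noindent\emph{The pairs are not crepant birational.} Suppose that $\phi\colon X\dashrightarrow Y$ is crepant, and let $v=\phi_*\operatorname{ord}_S$. Then $A_{Y,D_Y}(v)=-1$ and $\kappa(v)\cong\mathbb C(X_0)$. A prime divisor on $\mathbb P^4$ has log discrepancy $1$, or $-4$ if it is $H$. So by (V3) the center of $v$ on $\mathbb P^4$ has codimension at least $2$. We show that this forces $\kappa(v)$ to have the form $L'(t)$.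

Apply (V4) to $V_0=\mathbb P^4$, and let $m\ge1$ be minimal with $\mathcal O_{V_m,\xi_m}=\mathcal O_v$. Over $\operatorname{Spec}\mathcal O_{V_i,\xi_i}$, the morphism $V_{i+1}\to V_i$ is the blow-up of the maximal ideal. If this local ring is regular of dimension $d_i$, the blow-up is regular with exceptional divisor $\mathbb P^{d_i-1}_{\kappa(\xi_i)}$, and $\xi_{i+1}$ lies on this divisor by (V2). By induction all $\mathcal O_{V_i,\xi_i}$ are regular. Put $d=d_{m-1}$ and $L=\kappa(\xi_{m-1})$. Then $d\ge2$ by (V3) and the minimality of $m$. The local ring at $\xi_m$ has dimension $1$, so $\xi_m$ is the generic point of $\mathbb P^{d-1}_L$, and $\kappa(v)=L(t_1,\dots,t_{d-1})$. Thus $\mathbb C(X_0)=L'(t)$, where $L'=L(t_1,\dots,t_{d-2})$ has transcendence degree $2$.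

Let $\Sigma$ be a smooth projective surface with function field $L'$. The inclusions $L'\subset\mathbb C(X_0)\subset\mathbb C(s_1,\dots,s_6)$ give a dominant rational map $\mathbb P^6\dashrightarrow\Sigma$, so $\Sigma$ is unirational, hence rational by Castelnuovo's theorem. (Explicitly, global sections of $(\Omega^1_\Sigma)^{\otimes k}$, $k\geq 1$, pull back injectively to sections of $(\Omega^1_{\mathbb P^6})^{\otimes k}$, and these vanish on every line; so $h^0(\Omega^1_\Sigma)=h^0(2K_\Sigma)=0$, which is Castelnuovo's criterion for rationality.) Then $\mathbb C(X_0)=L'(t)$ is purely transcendental over $\mathbb C$, and $X_0$ is rational, a contradiction.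
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCSS}
Beauville, Colliot-Th\'el\`ene, Sansuc and Swinnerton-Dyer, \emph{Vari\'et\'es stablement rationnelles non rationnelles}, Ann. of Math. 121 (1985).

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{LZ}
Konstantin Loginov and Zhijia Zhang, \emph{Birational invariants of volume preserving maps}, arXiv:2410.05036 (2024).

\end{thebibliography}
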